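# Effectively bi-immune sets that compute no Martin-Löf random set

## 1. Pairwise independent bits from few coins

Toss two fair coins $x,y$ and write down the three bits $x,\ y,\ x+y \bmod 2$. The four equally likely outcomes are
$$000,\quad 011,\quad 101,\quad 110 .$$
Look at any two of the three positions: each of the four patterns $00,01,10,11$ occurs exactly once. So any two of the bits are independent and fair, although the three bits were made from two coins. How likely is it that the word is constant on a set $F$ of positions? For $|F|=2$ the probability is $\frac12$. For $F=\{0,1,2\}$ only the outcome $000$ counts, so it is $\frac14$. Three honest coins give $\frac12$ and $\frac28$, the same numbers.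

The trick extends. Let $z=z(0)z(1)z(2)\dots$ be a sequence of fair coins and put
$$X_z(a)=\sum\{z(i): \text{the $i$-th binary digit of } a+1 \text{ is } 1\}\bmod 2 ,\qquad a=0,1,2,\dots$$
The first three bits are $z(0),\ z(1),\ z(0)+z(1)$, as above, and the first $2^k-1$ bits use only the first $k$ coins. If $a\ne b$, then $X_z(a)+X_z(b)$ is the parity of the coins at the places where the digits of $a+1$ and $b+1$ differ. There is at least one such place, so the parity is fair. Writing $\chi_{\{a\}}(X)=(-1)^{X(a)}$, we get $\mathbb E\,\chi_{\{a\}}\chi_{\{b\}}=0$ for $a\neq b$. For a finite set $F$ of size $n\ge1$ put $Y=n^{-1/2}\sum_{a\in F}\chi_{\{a\}}$. Then $\mathbb E\,Y^2=1$, and $Y^2=n$ whenever $X_z$ is constant on $F$. By Markov's inequality,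
$$\mathbb P(X_z\text{ is constant on }F)\le \tfrac1n. \tag{1}$$

Now let $W_0,W_1,\dots$ be any list of sets of natural numbers, and in each $W_e$ that has at least $(e+1)^2$ elements choose a set $F_e$ of $(e+1)^2$ of them. Since $\sum_e (e+1)^{-2}<\infty$, the Borel–Cantelli lemma says that almost surely $X_z$ is constant on only finitely many $F_e$. So $X_z$ splits all but finitely many of the sets $W_e$ with at least $(e+1)^2$ elements, although its first $2^k-1$ bits come from $k$ coins.

So a set can split all listed sets very efficiently while its initial segments carry little information. But our $X_z$ is not poor in every sense: $z(i)=X_z(2^i-1)$, so from $X_z$ one can compute the entire sequence of coins. Is this forced? If a set splits the r.e. sets with such an effective bound, must it be able to compute a genuinely random sequence?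

## 2. Effective bi-immunity, dimension, and the theorems

Let $W_0,W_1,\dots$ be an effective enumeration of the r.e. sets, and $W_0^C,W_1^C,\dots$ the same relative to an oracle $C$. Sets $X\subseteq\omega$ are identified with infinite binary sequences, and $\bar X$ is the complement.

**Definition.** An infinite set $A$ is *effectively immune* if there is a recursive $f$ such that for all $e$, $W_e\subseteq A$ implies $|W_e|\le f(e)$. A set $X$ is *effectively bi-immune* ($\mathrm{EBI}$) if both $X$ and $\bar X$ are effectively immune. We say that $f$ *witnesses* that $X$ is $\mathrm{EBI}$ if $f$ works for both $X$ and $\bar X$; taking the maximum of two functions shows that every $\mathrm{EBI}$ set has such an $f$. *Relative to $C$* means with $W_e^C$ in place of $W_e$.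

Here is an example of one half without the other. For each $e$, put into $S$ the first number $>2e$ that is enumerated into $W_e$, if there is one. Let $A=\bar S$. A member of $S$ that is $\le 2e$ was contributed by an index $e'$ with $2e'<2e$, so $S$ has at most $e$ elements in $[0,2e]$, and $A$ is infinite. If $W_e\subseteq A$, then $W_e$ has no element $>2e$, so $|W_e|\le 2e+1$. Hence $A$ is effectively immune via $f(e)=2e+1$. But $S$ is r.e., and it is infinite, since otherwise $A$ would be an infinite r.e. subset of itself. So $\bar A=S$ is not immune, and $A$ is not $\mathrm{EBI}$.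

Let $C(\cdot)$ denote plain and $K(\cdot)$ prefix-free complexity of strings. The *effective Hausdorff dimension* of a sequence is
$$\dim(Z)=\liminf_n K(Z\restriction n)/n .$$
By the Levin–Schnorr theorem, $Z$ is Martin-Löf random iff $K(Z\restriction n)\ge n-O(1)$. So a Martin-Löf random $Z$ has $\dim(Z)\ge 1$. For contrast, every $X_z$ of Section 1 has dimension $0$: a self-delimiting code for $k$ followed by the $k$ bits $z\restriction k$ describes $X_z\restriction(2^k-1)$, so $K(X_z\restriction(2^k-1))\le k+2\log_2(k+1)+O(1)$.

The question comes from Achilles A. Beros, Mushfeq Khan and Bjørn Kjos-Hanssen, "Effective bi-immunity and randomness", arXiv:1610.08615 (2016). Every Martin-Löf random set is $\mathrm{EBI}$. The Turing degrees of the two classes do not coincide: the join of two $\mathrm{EBI}$ sets is $\mathrm{EBI}$, and every PA degree is the join of two Martin-Löf random degrees (Barmpalias, Lewis, Ng). So every PA degree contains an $\mathrm{EBI}$ set, while an incomplete PA degree contains no Martin-Löf random set (Stephan). This leaves the question whether every $\mathrm{EBI}$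 set *computes* a Martin-Löf random set. The answer is no.

**Theorem A.** There is an $\mathrm{EBI}$ set $X$ such that every $Z\le_T X$ has $\dim(Z)=0$. In particular $X$ computes no Martin-Löf random set.

**Theorem B.** Let $g_0:\omega\to\omega$ be recursive, nondecreasing and unbounded. There is an atomless, $\emptyset'$-computable probability measure $\nu$ on $2^\omega$ such that

1. for $\nu$-a.e. $X$, every $Z\le_T X$ has $\dim(Z)=0$;
2. for every oracle $C$, for $\nu$-a.e. $X$: if $W_e^C\subseteq X$ or $W_e^C\subseteq\bar X$, then $W_e^C$ is finite, and $|W_e^C|\le g_0(e)\log_2(e+2)$ for all but finitely many such $e$.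

So for every $C$ there are continuum many $X$ that are $\mathrm{EBI}$ relative to $C$, via a recursive $f$ with $f(e)\le g_0(e)\log_2(e+2)$ for almost all $e$, and that compute only sequences of dimension $0$.

**Proposition C.** (a) Every $\mathrm{EBI}$ set $X$ is complex: there is a recursive $h$ with $C(X\restriction h(n))\ge n$ for all $n$. (b) Suppose the numbering $(W_e)$ is such that for every uniformly r.e. sequence $(V_i)$ there are $h$ and a constant $c$ with $V_i=W_{h(i)}$ and $h(i)\le c(i+1)$. Then every $f$ witnessing that some $X$ is $\mathrm{EBI}$ has $f(e)\ge\frac12\log_2e-O(1)$ for infinitely many $e$.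

## 3. How much randomness effective bi-immunity needs

The argument of Section 1 used only one number. For a probability measure $\nu$ on $2^\omega$ put
$$\delta_\nu(n)=\sup\{\nu\{X: X\text{ constant on }F\}: |F|=n\}.$$
It is nonincreasing in $n$, because constancy on a set implies constancy on its subsets.

**Lemma 1.** Let $\delta_\nu(n)\to0$, let $(n_e)$ be a recursive sequence of positive integers with $\sum_e\delta_\nu(n_e)<\infty$, and let $C$ be an oracle. For $\nu$-a.e. $X$: no infinite $W_e^C$ is included in $X$ or in $\bar X$; for all but finitely many $e$, $W_e^C\subseteq X$ or $W_e^C\subseteq\bar X$ implies $|W_e^C|\le n_e-1$; and $X$ is $\mathrm{EBI}$ relative to $C$ via a recursive $f$ with $f(e)=n_e-1$ for almost all $e$.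

*Proof.* If $W_e^C$ is infinite, then $\nu\{X:W_e^C\subseteq X\text{ or }W_e^C\subseteq\bar X\}\le\delta_\nu(n)$ for every $n$, so it is $0$; there are countably many $e$. If $|W_e^C|\ge n_e$, let $F_e$ be a set of $n_e$ of its elements. By Borel–Cantelli, almost every $X$ is constant on only finitely many $F_e$, which is the second assertion. Let $X$ satisfy both. If $\bar X$ were finite, $X$ would be an infinite r.e. subset of itself; the same holds with $X$ and $\bar X$ exchanged. So both are infinite. Choose $e_X$ such that the second assertion holds for all $e\ge e_X$. Put $f(e)=n_e-1$ for $e\ge e_X$, and for $e<e_X$ let $f(e)$ be the maximum of $|W_{e'}^C|$ over those $e'<e_X$ with $W_{e'}^C\subseteq X$ or $W_{e'}^C\subseteq\bar X$ (finite numbers; $0$ if there are none). This is a finite change of a recursive function, hence recursive. $\square$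

The first case to try is the uniform measure $\lambda$. Here $\delta_\lambda(n)=2^{1-n}$ for $n\geq 1$, and $n_e=e+1$ works. In fact every Martin-Löf random $X$ is $\mathrm{EBI}$, with $f(e)=e$ for almost all $e$. The classes $\{X: X$ constant on the first $e+1$ elements enumerated into $W_e\}$ (empty if $W_e$ has fewer elements) are uniformly effectively open with measures $\le 2^{-e}$, and a Martin-Löf random $X$ lies in only finitely many members of such a summable sequence. If $W$ is an infinite r.e. set, the classes $\{X:X$ constant on the first $n$ elements of $W\}$, of measure $2^{1-n}$, form a Martin-Löf test after shifting the index by one, so neither $X$ nor $\bar X$ includes $W$. The finitely many exceptions are absorbed as in Lemma 1.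

The second case is $X_z$: by (1) and Lemma 1, $X_z$ is $\mathrm{EBI}$ for almost every $z$, although $\dim(X_z)=0$. So $\mathrm{EBI}$ needs far less than randomness. It does need something.

*Proof of Proposition C.* (a) We use an index for a finite set to turn a short description of $X\restriction h$ into a large r.e. subset of $X$ or $\bar X$. Let $f$ witness that $X$ is $\mathrm{EBI}$, and let $\mathbb U$ be the universal plain machine. By the s-m-n theorem there are recursive $w_0,w_1$ with
$$W_{w_b(u)}=\{a<|\mathbb U(u)|:\ \mathbb U(u)\text{ converges and }\mathbb U(u)(a)=b\}.$$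
Let $h(0)=1$ and $h(n)=1+\max_{|u|<n}\big(f(w_0(u))+f(w_1(u))\big)$ for $n\ge1$. The claim is trivial for $n=0$. If $n\geq 1$ and $C(X\restriction h(n))<n$, then $\mathbb U(u)=X\restriction h(n)$ for some $|u|<n$, so $W_{w_1(u)}\subseteq X$ and $W_{w_0(u)}\subseteq\bar X$. These two sets partition $[0,h(n))$, so $h(n)=|W_{w_1(u)}|+|W_{w_0(u)}|\le f(w_1(u))+f(w_0(u))<h(n)$, a contradiction.

(b) List, for $n=1,2,\dots$ in order, all $n$-element subsets of $[0,2n)$. There are $\binom{2n}n\le4^n$ of them, so those with parameter $\le n$ occupy at most $\sum_{1\le k\le n}4^k<2\cdot4^n$ places. One of $X,\bar X$ has at least $n$ elements in $[0,2n)$, hence includes a listed $n$-element set, which is $W_e$ for some $e\le 2c\cdot4^n$. So $f(e)\ge n$, and $\log_2 e\le 2n+\log_2(2c)$ gives $f(e)\ge\frac12\log_2e-O(1)$ if $e\ge1$. A fixed $e$ can serve only for $n\le f(e)$, so infinitely many $e$ arise. $\blacksquare$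

By (a), an $\mathrm{EBI}$ set contains $n$ bits of complexity within a recursively bounded initial segment. To prove Theorem A we must see that no functional can turn this into a sequence of positive dimension.

## 4. The identity functional: one fiber is too few, $O(m^2)$ fibers are enough

By Lemma 1, it suffices to construct a measure $\nu$ with $\delta_\nu(n)\le2/n$ such that $\nu$-almost every $X$ computes only sequences of dimension $0$. Fix a functional $\Gamma$ and $s\ge1$. We would like some length $m$ such that $\Gamma^X\restriction m$, if defined, almost always lies in a small set $U$ of strings $v$ with $K(v)\le m/s$. The map $X\mapsto\Gamma^X\restriction m$ has at most $2^m$ *fibers* $A_v=\{X:\Gamma^X\restriction m=v\}$. So we want to move the mass that lies where $\Gamma^X\restriction m$ is defined onto few fibers.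

The first thing to try is to move it onto one fiber. Let $\Gamma$ be the identity, $\Gamma^X=X$. The fibers are the cylinders $[v]$ with $|v|=m$, and the new measure lives on one of them. Then with probability $1$ the set $X$ is constant on a fixed set of at least $m/2$ positions, so $\delta(n)=1$ for all $n\le m/2$. We have to do this for every $s$, with unbounded $m$, so Lemma 1 is lost. The failure is not only one of method: if the identity is the only functional and the $v$'s are chosen effectively, we have fixed longer and longer initial segments of $X$ effectively. The limit measure sits on one recursive set, which is not bi-immune.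

The opening example suggests the cure. The four words $000,011,101,110$ are four of the eight fibers of $X\mapsto X\restriction3$; keeping these four changed no pair probability. So keep *several* fibers, and choose them well. For the identity, draw $v_1,\dots,v_r\in2^m$ independently and uniformly, and let $\nu'$ give mass $\frac1r$ to each drawn $[v_i]$ (with repetitions counted), uniformly inside. For $S\ne\emptyset$ put $\chi_S(X)=\prod_{a\in S}(-1)^{X(a)}$. If $S\subseteq[0,m)$, then
$$\mathbb E\Big(\int\chi_S\,d\nu'\Big)^2=\mathbb E\Big(\frac1r\sum_i\chi_S(v_i)\Big)^2=\frac1r ,$$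
and if $S\not\subseteq[0,m)$, then $\int\chi_S\,d\nu'=0$. Summing over the $m+\binom m2$ sets $S$ with $1\le|S|\le2$, the expected sum is $m(m+1)/(2r)$. With $r=32m(m+1)$ this is $\frac1{64}$, so some sample satisfies $\sum_{1\le|S|\le2}(\int\chi_S\,d\nu')^2\le\frac1{64}$, and this is all that the computation leading to (1) will need. A search finds such a sample, so each sampled $v$ is described by $m$ and its position in the sample, with $O(\log m)$ bits, far below $m/s$.

For arbitrary functionals two difficulties remain. First, the fiber $A_v$ can be any clopen set. Its coefficients $\alpha_v(S)=\int\chi_S\,d\lambda(\cdot\mid A_v)$ have squares at most $1$, but there may be very many relevant $S$. We need $\sum_{1\le|S|\le d}\alpha_v(S)^2$ to be much smaller than $2^{m/s}$ for all fibers that are not extremely thin. Second, we do not know in advance where $\Gamma^X\restriction m$ converges. We must act when enough convergence is seen, wait, and act again, and by then the measure is no longer $\lambda$. Hypercontractivity settles the first point. The second costs a constant factor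 in the degree at each action, so the number of actions must be bounded in advance.

## 5. Fourier coefficients of conditional measures

We fix the notation used throughout. $[\sigma]$ is the cylinder of the string $\sigma$, $\nu(\sigma)=\nu([\sigma])$, and $\nu_\sigma=\nu(\cdot\mid[\sigma])$ if $\nu(\sigma)>0$. For finite $S\subseteq\omega$ let $\hat\nu_\sigma(S)=\int\chi_S\,d\nu_\sigma$, and $\hat\nu=\hat\nu_\emptyset$, with $\emptyset$ the empty string.

**Definition.** For $|\sigma|=l$ and $\nu(\sigma)>0$,
$$\mathrm{Dev}_d(\nu,\sigma)=\Big(\sum_{S\subseteq[l,\infty),\ 1\le|S|\le d}\hat\nu_\sigma(S)^2\Big)^{1/2}.$$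
The measure $\nu$ has *level* $L$ if $\nu(x)\in\mathbb Q$ for $x\in2^L$ and $\nu(xy)=\nu(x)2^{-|y|}$ for $x\in2^L$ and all strings $y$.

So beyond position $L$ a measure of level $L$ tosses fair coins, and it has every level $\ge L$. If $S\subseteq[|\sigma|,\infty)$ and $S\not\subseteq[0,L)$, then $S$ contains a position that is a fair coin independent of all other positions and of $[\sigma]$, so $\hat\nu_\sigma(S)=0$. In particular $\mathrm{Dev}_d(\nu,\sigma)=0$ for all $d$ if $|\sigma|\ge L$.

As an example, let $\nu$ be uniform on $\{000,011,101,110\}$ in the first three positions, with fair coins afterwards. It has level $3$. Every word has even parity, so $\hat\nu(\{0,1,2\})=1$, and all other nonempty $S$ have $\hat\nu(S)=0$. Hence $\mathrm{Dev}_2(\nu,\emptyset)=0$ and $\mathrm{Dev}_3(\nu,\emptyset)=1$. After conditioning on $\sigma=0$, positions $1,2$ show $00$ or $11$, so $\hat\nu_\sigma(\{1,2\})=1$ and $\mathrm{Dev}_2(\nu,\sigma)=1$, while $\mathrm{Dev}_1(\nu,\sigma)=0$.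

A *polynomial of degree $\le d$ on $[l,\infty)$* is a finite sum $q=\sum a_S\chi_S$ over sets $S\subseteq[l,\infty)$ with $|S|\le d$. Put $\|q\|=(\sum a_S^2)^{1/2}$, which equals $\|q\|_{L^2(\lambda)}$ because the $\chi_S$ are orthonormal in $L^2(\lambda)$.

## 6. Moments of low-degree polynomials and sampling of fibers

**Lemma 2 (hypercontractivity).** Let $p\ge2$ be an even integer and $q$ a polynomial of degree $\le d$. Then $\|q\|_{L^p(\lambda)}\le(p-1)^{d/2}\|q\|$.

This is Bonami's theorem (O'Donnell, *Analysis of Boolean Functions*, Thm 9.21), which holds for all real $p\ge2$. We only need even $p$, and then a short induction proves it. To get a feeling for the size: for $q=n^{-1/2}\sum_{a\in F}\chi_{\{a\}}$, $|F|=n$, one has $\int q^4\,d\lambda=3-2/n$, and the lemma gives the bound $3^2=9$.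

*Proof.* Write $p=2k$. Use induction on the number of coordinates that occur in $q$. If there are none, or if $d=0$, then $q$ is constant. Otherwise let $a$ be one of the coordinates and write $q=A+\chi_{\{a\}}B$, where $A$ and $B$ do not involve $a$, $\deg A\le d$ and $\deg B\le d-1$. Then $\|q\|^2=\|A\|^2+\|B\|^2$. Under $\lambda$, $\chi_{\{a\}}$ is a fair sign independent of $A,B$, so its odd powers integrate to $0$. By Hölder's inequality and the induction hypothesis,
$$\int q^{2k}d\lambda=\sum_{i=0}^k\binom{2k}{2i}\int A^{2k-2i}B^{2i}d\lambda\le\sum_{i=0}^k\binom{2k}{2i}(2k-1)^{d(k-i)}\|A\|^{2(k-i)}(2k-1)^{(d-1)i}\|B\|^{2i}.$$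
Now $\binom{2k}{2i}\big/\binom ki=\prod_{h=1}^i\frac{2k-2h+1}{2h-1}\le(2k-1)^i$. So the right side is at most $(2k-1)^{dk}\sum_i\binom ki\|A\|^{2(k-i)}\|B\|^{2i}=(2k-1)^{dk}\|q\|^{2k}$. $\square$

The next lemma carries the moment bound over from $\lambda$ to a measure whose coefficients are small up to degree $dp$. This is where degree is lost.

**Lemma 3 (moments).** Let $p\ge2$ be even and $\mathrm{Dev}_{dp}(\nu,\sigma)\le1$. If $q$ has degree $\le d$ on $[|\sigma|,\infty)$, then $\int q^p\,d\nu_\sigma\le2(2p)^{dp/2}\|q\|^p$.

*Proof.* Write $q^p=\sum_Sb_S\chi_S$. It has degree $\le dp$ on $[|\sigma|,\infty)$, and $b_\emptyset=\int q^p\,d\lambda$. By the Cauchy–Schwarz inequality,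
$$\int q^p\,d\nu_\sigma=b_\emptyset+\sum_{S\ne\emptyset}b_S\hat\nu_\sigma(S)\le\int q^p\,d\lambda+\|q^p\|_{L^2(\lambda)}\,\mathrm{Dev}_{dp}(\nu,\sigma).$$
The first term is $\|q\|_{L^p(\lambda)}^p\le(p-1)^{dp/2}\|q\|^p$. Since $\mathrm{Dev}_{dp}(\nu,\sigma)\le1$, the second is at most $\|q^p\|_{L^2(\lambda)}=\|q\|_{L^{2p}(\lambda)}^p\le(2p-1)^{dp/2}\|q\|^p$, by Lemma 2 with exponent $2p$. $\square$

Next we bound the low-degree coefficients after conditioning on a set of given mass. This answers the first difficulty of Section 4.

**Lemma 4 (conditioning on a fiber).** Let $\nu,\sigma,d,p$ be as in Lemma 3, let $A\subseteq[\sigma]$ be clopen with $\nu_\sigma(A)>0$, and let $\alpha(S)=\int\chi_S\,d\nu(\cdot\mid A)$. Then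
$$\sum_{S\subseteq[|\sigma|,\infty),\ 1\le|S|\le d}\alpha(S)^2\le2(2p)^d\,\nu_\sigma(A)^{-2/p}.$$

*Proof.* It suffices to bound every finite partial sum $w>0$. Let $q=\sum\alpha(S)\chi_S$ over the same $S$, so $\|q\|^2=w$, and also $\int q\,d\nu(\cdot\mid A)=\sum\alpha(S)^2=w$. By Jensen's inequality, then $q^p\ge0$, then Lemma 3,
$$w\le\Big(\int q^p\,d\nu(\cdot\mid A)\Big)^{1/p}\le\Big(\nu_\sigma(A)^{-1}\int q^p\,d\nu_\sigma\Big)^{1/p}\le\nu_\sigma(A)^{-1/p}\,2^{1/p}(2p)^{d/2}w^{1/2}.$$
Hence $w\le2^{2/p}(2p)^d\nu_\sigma(A)^{-2/p}$, and $2^{2/p}\le2$. $\square$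

Now the sampling step, as for the identity functional but inside one cylinder and for fibers that are not too thin.

**Lemma 5 (sampling).** Let $\nu$ have some level, $\nu(\sigma)>0$, $|\sigma|=l$, $p\ge2$ even, $\mathrm{Dev}_{dp}(\nu,\sigma)\le1$. Let $(A_v)_{v\in V}$ be a finite nonempty family of disjoint clopen subsets of $[\sigma]$ with $\nu_\sigma(A_v)\ge2^{-2m}$, where $m\ge1$, and let $E=\bigcup_vA_v$. For each $r\ge1$ there are $v_1,\dots,v_r\in V$ such that
$$\nu'_\sigma:=\nu_\sigma\restriction([\sigma]\setminus E)+\nu_\sigma(E)\cdot\frac1r\sum_{i\le r}\nu(\cdot\mid A_{v_i})$$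
satisfies
$$\sum_{S\subseteq[l,\infty),\ 1\le|S|\le d}(\hat\nu'_\sigma(S)-\hat\nu_\sigma(S))^2\le2(2p)^d\,2^{4m/p}/r. \tag{2}$$
Moreover, for any choice of the $v_i$, $\nu'_\sigma(B)\le2^{3m}\nu_\sigma(B)$ for all Borel $B$.

*Proof.* Draw $v_1,\dots,v_r$ independently, $v$ having probability $\nu(A_v)/\nu(E)$. Let $\alpha_v(S)=\int\chi_S\,d\nu(\cdot\mid A_v)$; its mean over $v$ is $\int\chi_S\,d\nu(\cdot\mid E)$. Therefore
$$\hat\nu'_\sigma(S)-\hat\nu_\sigma(S)=\nu_\sigma(E)\Big(\frac1r\sum_i\alpha_{v_i}(S)-\mathbb E_v\,\alpha_v(S)\Big).$$
Its expected square is at most the variance of an average of $r$ independent draws, which is at most $\frac1r\mathbb E_v\,\alpha_v(S)^2$. Choose $L\ge l$ such that $\nu$ has level $L$ and all $A_v$ are unions of cylinders of length $L$. If $S\subseteq[l,\infty)$ contains a position $\ge L$, all coefficients at $S$ vanish. So only the finitely many $S\subseteq[l,L)$ matter. Summing over those with $1\le|S|\le d$ and using Lemma 4 with $\nu_\sigma(A_v)^{-2/p}\le2^{4m/p}$, the expected left side of (2) is at most the right side. Some outcome is at most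 the expectation. For the last claim, an average is at most a maximum, so
$$\nu'_\sigma(B)\le\nu_\sigma(B)+\max_v\frac{\nu_\sigma(B\cap A_v)}{\nu_\sigma(A_v)}\le(1+2^{2m})\nu_\sigma(B)\le2^{3m}\nu_\sigma(B).\qquad\square$$

We shall sample inside all cylinders of some length $l'$, and want to know what this does to coefficients seen from a shorter cylinder.

**Lemma 6 (propagation).** Let $l\le l'$, let $\nu,\nu^*$ agree on cylinders of length $\le l'$, and suppose $\sum_{S\subseteq[l',\infty),1\le|S|\le d}(\hat\nu^*_\tau(S)-\hat\nu_\tau(S))^2\le\kappa$ for all $\tau\in2^{l'}$ with $\nu(\tau)>0$. Then $\sum_{S\subseteq[l,\infty),1\le|S|\le d}(\hat\nu^*_\sigma(S)-\hat\nu_\sigma(S))^2\le2^{l'}\kappa$ for all $\sigma\in2^l$ with $\nu(\sigma)>0$.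

*Proof.* Write $S=S_1\cup S_2$ with $S_1=S\cap[l,l')$, $S_2=S\cap[l',\infty)$, and $\Delta_\tau(S_2)=\hat\nu^*_\tau(S_2)-\hat\nu_\tau(S_2)$, so $\Delta_\tau(\emptyset)=0$. On $[\tau]$ the factor $\chi_{S_1}$ is constant, and $\nu^*_\sigma(\tau)=\nu_\sigma(\tau)$. Hence the change at $S$ is $\sum_\tau\nu_\sigma(\tau)\chi_{S_1}(\tau)\Delta_\tau(S_2)$, over $\tau\supseteq\sigma$ of length $l'$ with $\nu(\tau)>0$. By Jensen's inequality its square is at most $\sum_\tau\nu_\sigma(\tau)\Delta_\tau(S_2)^2$. For fixed $S_1$, summing over all $S_2$ with $1\le|S_2|\le d$ gives at most $\kappa$. There are at most $2^{l'}$ sets $S_1$, and $S_2=\emptyset$ contributes $0$. $\square$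

## 7. The finite-injury construction of the measure

Let $\Gamma_0,\Gamma_1,\dots$ be the Turing functionals, with the convention that a computation converging in $\le t$ steps queries only numbers $<t$. Let $j\leftrightarrow(i_j,s_j)$ be a recursive bijection $\omega\to\omega\times\{1,2,\dots\}$. Requirement $R_j$ will ensure: up to $\nu$-probability $\eta_j$, either $\Gamma_{i_j}^X\restriction m_j$ is undefined (or not $0$–$1$ valued) or it lies in a small set $U_j\subseteq2^{m_j}$. Put
$$\eta_j=2^{-j-3},\qquad M_j=2/\eta_j=2^{j+4},\qquad p_j=16s_j .$$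
Here is why these numbers fit together. $R_j$ acts when at least $\eta_j$ of unsampled mass converges, and each action will put at least $\eta_j/2=1/M_j$ of it into the sampled part for good. So $M_j$ bounds the number of actions. An action that wants to control degrees $\le d$ needs, by Lemma 3, smallness at degrees $\le dp_j$. So if $e_j$ is the degree to be controlled after all $M_j$ actions, we start with the degree $p_j^{M_j}e_j$ and divide by $p_j$ each time:
$$D_j(a)=p_j^{M_j-a}e_j\quad(0\le a\le M_j),\qquad D_j(a)=p_jD_j(a+1),\qquad D_j(M_j)=e_j .$$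
The choice $p_j=16s_j$ makes the factor $2^{4m_j/p_j}$ in (2) equal to $2^{m_j/(4s_j)}$.

**State.** At stage $t$ there is a measure $\nu_t$ of level $L_t$, and some requirements are *initialized*. An initialized $R_j$ has a stamp $c_j$, parameters $l_j,e_j,m_j,r_j$, a counter $a_j$ and a finite set $U_j\subseteq2^{m_j}$. Start with $\nu_0=\lambda$, $L_0=0$, nothing initialized. The time from an initialization of $R_j$ to its next cancellation, if any, is an *incarnation* of $R_j$.

**Stage $t$, Step 1 (initialize one requirement).** Let $j$ be least with $R_j$ not initialized. Put $c_j=t$, $l_j=L_t$, $a_j=0$, $U_j=\emptyset$, and let $(e_j,m_j)$ be the first pair of positive integers in a fixed effective search such that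

* (C1) $e_j\ge2$ and $e_j\ge D_i(0)$ for all $i<j$;
* (C2) $4s_j\mid m_j$, $m_j\ge8s_j(c_j+j+1)$, $2^{-m_j}\le\eta_j/2$;
* (C3) $N_j:=M_j2^{l_j}r_j\le2^{m_j/(2s_j)}$, where $r_j:=2(2p_j)^{D_j(1)}\cdot2^{m_j/(4s_j)}\cdot2^{l_j}\cdot(M_j2^{c_j+4})^2$.

Such pairs exist: choose $e_j$ for (C1). Then $N_j$ is a constant times $2^{m_j/(4s_j)}$, so all large $m_j$ divisible by $4s_j$ work.

**Stage $t$, Step 2 (act).** Let $L'=\max(L_t,t)+1$. For initialized $R_j$ let $E_{j,t}$ be the set of $X$ such that for all $n<m_j$, $\Gamma_{i_j}^X(n)$ converges in $\le t$ steps with value in $\{0,1\}$, and $\Gamma_{i_j}^X\restriction m_j\notin U_j$. By the convention on queries it is a union of cylinders of length $L'$. $R_j$ *requires attention* if $\nu_t(E_{j,t})\ge\eta_j$. If no initialized requirement does, put $\nu_{t+1}=\nu_t$. Otherwise the least such $R_j$ *acts*, as follows.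

For each $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$ and each $v\in2^{m_j}$ let $A_v^\sigma=\{X\in E_{j,t}\cap[\sigma]:\Gamma_{i_j}^X\restriction m_j=v\}$ and $V_\sigma=\{v:\nu_{t,\sigma}(A_v^\sigma)\ge2^{-2m_j}\}$. If $V_\sigma\ne\emptyset$, search for a sample $v_1,\dots,v_{r_j}\in V_\sigma$ satisfying (2) for the family $(A_v^\sigma)_{v\in V_\sigma}$, with $p=p_j$, $d=D_j(a_j+1)$, $r=r_j$, $m=m_j$; replace $\nu_{t,\sigma}$ by the resulting $\nu'_\sigma$ and put the sampled $v$'s into $U_j$. If $V_\sigma=\emptyset$, leave $\nu_{t,\sigma}$ unchanged. Cylinders of length $\le l_j$ keep their mass. This gives $\nu_{t+1}$. Increase $a_j$ by $1$ and cancel (make uninitialized) all $R_k$ with $k>j$.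

In all cases put $L_{t+1}=L'$. Since all sets $A^\sigma_v$ are unions of cylinders of length $L'$, the measure $\nu_{t+1}$ has level $L_{t+1}$.

The search is finite: there are finitely many candidate samples, and (2) compares rationals, since its left side is a finite sum over $S\subseteq[l_j,L')$ and $2^{4m_j/p_j}=2^{m_j/(4s_j)}$ is an integer by (C2). That it succeeds is shown in Section 8. Hence the construction is recursive.

Four facts about the bookkeeping will be used all the time.

* (R1) The initialized requirements always form an initial segment: Step 1 adds the next one, and an action of $R_i$ leaves exactly $R_0,\dots,R_i$. Each stage initializes exactly one requirement, which after Step 1 has the largest initialized index. So stamps of different incarnations are distinct.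
* (R2) $L_t\ge t$ is nondecreasing in $t$. If $j<k$ are both initialized, the current incarnation of $R_k$ began later than that of $R_j$, because whatever cancels $R_j$ cancels $R_k$ too. So $l_j\le l_k$.
* (R3) If $R_j$ acted at stage $t$, then all $R_k$ with $k>j$ were cancelled, so every later incarnation of such an $R_k$ has $l_k\ge L_{t+1}$.
* (R4) During an incarnation of $R_j$, only $R_k$ with $k\ge j$ act, except possibly at the stage that ends it. Since $l_k\ge l_j$, the masses of cylinders of length $\le l_j$ do not change during the incarnation.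

## 8. Bounded action and small low-degree coefficients

Claims 1 and 2 are proved by simultaneous induction on $t$. Suppose both hold for all stages up to and including Step 1 of stage $t$, and $R_j$ acts in Step 2. Then $a_j<M_j$ by Claim 1. With $d=D_j(a_j+1)$ we have $dp_j=D_j(a_j)$, so $\mathrm{Dev}_{dp_j}(\nu_t,\sigma)\le\frac18\le1$ by Claim 2. Lemma 5 applies, the search succeeds, and the stage is well defined.

**Claim 1 (action count).** Within one incarnation, $R_j$ acts at most $M_j$ times; if it requires attention, then $a_j<M_j$.

*Proof.* The purpose is to show that mass once sampled stays sampled. Let $G$ be the union of all fibers $A_v^\sigma$ sampled so far by this incarnation. On $G$, $\Gamma_{i_j}^X\restriction m_j$ is defined by a computation already seen, and it is in $U_j$. So $E_{j,t}\cap G=\emptyset$. We show $\nu_t(G)\ge a_j/M_j$ at all times.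

Consider an action. In each $[\sigma]$ the fibers with $v\notin V_\sigma$ have total $\nu_{t,\sigma}$-mass at most $2^{m_j}2^{-2m_j}=2^{-m_j}$. So the fibers with $v\in V_\sigma$, over all $\sigma$, have total mass at least $\eta_j-2^{-m_j}\ge\eta_j/2=1/M_j$ by (C2), and the action puts all of this mass onto the newly sampled fibers. These are disjoint from the old $G$, and the measure on the old $G$, which lies outside $E_{j,t}$, is unchanged. So the mass of $G$ grows by at least $1/M_j$.

Between actions of $R_j$ in this incarnation only $R_k$ with $k>j$ act. They preserve masses of cylinders of length $\le l_k$. If $t'$ is the stage of the last action of $R_j$, then $l_k\ge L_{t'+1}$ by (R3), and $G$ is a union of cylinders of length $L_{t'+1}$. So $\nu(G)$ does not change.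

Thus $\nu_t(G)\ge a_j/M_j$ always. If $a_j=M_j$, then $\nu_t(G)=1$, so $\nu_t(E_{j,t})=0<\eta_j$ and $R_j$ does not require attention. $\square$

**Claim 2 (invariant).** After Step 1 of each stage $t$, for each initialized $R_j$ and each $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$: $\mathrm{Dev}_{D_j(a_j)}(\nu_t,\sigma)\le\frac18$.

*Proof.* The plan is to start from $0$ and add up the changes. When $R_j$ is initialized, $l_j=L_t$, so $\mathrm{Dev}_d(\nu_t,\sigma)=0$ for all $d$. Until it is cancelled, $\nu$ changes only through actions of $R_k$ with $k\ge j$, and $\nu(\sigma)$ does not change.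

Consider one such action, with $a_k$ the counter before it. For each $\tau\in2^{l_k}$ of positive mass, (2) bounds the squared $\ell^2$-norm of the changes at $S\subseteq[l_k,\infty)$, $1\le|S|\le D_k(a_k+1)$, by
$$2(2p_k)^{D_k(a_k+1)}2^{4m_k/p_k}/r_k\le2(2p_k)^{D_k(1)}2^{m_k/(4s_k)}/r_k=2^{-l_k}\beta_k^2,\qquad\beta_k:=2^{-c_k-4}/M_k ,$$
by the definition of $r_k$. (If $V_\tau=\emptyset$, nothing changes in $[\tau]$.) By Lemma 6 with $l=l_j$, $l'=l_k$, the changes seen from $\sigma\in2^{l_j}$ at degrees $\le D_k(a_k+1)$ have $\ell^2$-norm at most $\beta_k$.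

These degrees are high enough. If $k>j$, then $D_k(a_k+1)\ge e_k\ge D_j(0)$ by (C1), since $R_k$ was initialized during the current incarnation of $R_j$. If $k=j$, the degree bound is $D_j(a)$ with $a$ the new value of the counter; $D_j$ is decreasing and the counter only grows, so $D_j(a)$ is at least $D_j(a_j)$ for the current $a_j$.

By the triangle inequality, by Claim 1, and because distinct incarnations have distinct stamps,
$$\mathrm{Dev}_{D_j(a_j)}(\nu_t,\sigma)\le\sum_{\text{incarnations of }R_k,\ k\ge j}M_k\beta_k\le\sum_{c\ge0}2^{-c-4}=\frac18.\qquad\square$$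

**Claim 3 (finite injury and limit).** Each $R_j$ is eventually permanently initialized and acts finitely often. For each string $\tau$, $\nu_t(\tau)$ is eventually constant. So $\nu=\lim_t\nu_t$ is a probability measure, computable from $\emptyset'$.

*Proof.* Induct on $j$. Once all $R_i$, $i<j$, are permanently initialized and have stopped acting, $R_j$ is initialized at the latest at the next stage, is never cancelled afterwards, and acts at most $M_j$ more times. The final stamps are distinct and the final $l_j=L_{c_j}\ge c_j$, so $l_j\to\infty$. From the final stage $c_j$ on, masses of cylinders of length $\le l_j$ do not change, by (R4). So $\nu(\tau)=\lim_t\nu_t(\tau)$ exists for all $\tau$, with $\nu(\emptyset)=1$ and $\nu(\tau)=\nu(\tau0)+\nu(\tau1)$, and it defines a probability measure. The construction is recursive, so "$\nu_{t'}(\tau)=\nu_t(\tau)$ for all $t'\ge t$" is a $\Pi_1$ statement; $\emptyset'$ finds a $t$ for which it holds and so computes $\nu(\tau)$. $\square$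

From now on $c_j,l_j,e_j,m_j,r_j,U_j$ denote final values, unless stage values are mentioned.

## 9. Why almost every set computes only sequences of dimension zero

**Claim 4.** $\nu\{X:\Gamma_{i_j}^X\restriction m_j\text{ is defined, $0$–$1$ valued, and }\notin U_j\}\le\eta_j$.

*Proof.* This says that the requirement, when it stops acting, is met. Let $t_1$ be a stage after which none of $R_0,\dots,R_j$ acts or is initialized. For $t>t_1$ the set $U_j$ is fixed, so $E_{j,t}$ increases with $t$, and its union is the set in question. If this has measure $>\eta_j$, then $\nu(E_{j,t})>\eta_j$ for some $t>t_1$. Since $E_{j,t}$ is clopen, for all large $t'\ge t$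
$$\nu_{t'}(E_{j,t'})\ge\nu_{t'}(E_{j,t})=\nu(E_{j,t})>\eta_j .$$
So $R_j$ requires attention at stage $t'$, and some $R_i$ with $i\le j$ acts, a contradiction. $\square$

**Claim 5.** For all but finitely many $j$, every $v\in U_j$ satisfies $K(v)\le m_j/s_j$.

*Proof.* We describe $v$ by a stamp and a position. From $c_j$ one can run the construction to stage $c_j$, see which requirement is initialized there, recover $j$ and all parameters of this incarnation, and then enumerate its $U_j$ by running on. Each action adds at most $2^{l_j}r_j$ strings, so by Claim 1 and (C3), $|U_j|\le M_j2^{l_j}r_j=N_j\le2^{m_j/(2s_j)}$. So $v$ is described by a self-delimiting code for $c_j$ followed by exactly $m_j/(2s_j)$ bits (an integer by (C2)) for the position of $v$ in the enumeration. The decoder knows from $c_j$ how many bits to read, so this is a prefix-free code, and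
$$K(v)\le\frac{m_j}{2s_j}+2\log_2(c_j+1)+O(1).$$
By (C2), $\frac{m_j}{2s_j}\ge4(c_j+j+1)$, and this is at least $2\log_2(c_j+1)+O(1)$ for all large $j$. $\square$

**Claim 6.** For $\nu$-a.e. $X$, every $Z\le_TX$ has $\dim(Z)=0$.

*Proof.* Since $\sum_j\eta_j<\infty$, Borel–Cantelli and Claim 4 give for a.e. $X$ and all but finitely many $j$: $\Gamma_{i_j}^X\restriction m_j$ is not a defined $0$–$1$ string, or it lies in $U_j$. For such $X$ let $Z=\Gamma_i^X$ be total and $0$–$1$ valued. For almost all $s$, with $j\leftrightarrow(i,s)$, we have $Z\restriction m_j\in U_j$, and $K(Z\restriction m_j)/m_j\le1/s$ by Claim 5. Also $m_j\ge8s\to\infty$. Hence $\liminf_nK(Z\restriction n)/n=0$. $\square$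

## 10. Second moments and the proof of Theorem A

**Claim 7.** $\delta_\nu(n)\le2/n$ for all $n\ge1$.

*Proof.* We repeat the computation of Section 1, with coefficients that are small instead of zero. $R_0$ is initialized at stage $0$ with $l_0=0$ and is never cancelled, and $D_0(a_0)\ge e_0\ge2$. So Claim 2 gives $\mathrm{Dev}_2(\nu_t,\emptyset)\le\frac18$ for all $t$. Each $\hat\nu_t(S)$ is eventually constant with value $\hat\nu(S)$, so every finite partial sum of $\sum_{1\le|S|\le2}\hat\nu(S)^2$, and hence the whole sum, is at most $\frac1{64}$. For $|F|=n$ and $Y=n^{-1/2}\sum_{a\in F}\chi_{\{a\}}$, the Cauchy–Schwarz inequality over the $n(n-1)/2$ pairs gives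
$$\int Y^2\,d\nu=1+\frac2n\sum_{a<b,\ a,b\in F}\hat\nu(\{a,b\})\le1+\frac2n\sqrt{\frac{n(n-1)}2}\cdot\frac18<2 .$$
If $X$ is constant on $F$, then $Y(X)^2=n$. Apply Markov's inequality. $\square$

*Proof of Theorem A.* Let $n_e=(e+1)^2$. By Claim 7, $\delta_\nu(n)\to0$ and $\sum_e\delta_\nu(n_e)\le\sum_e2(e+1)^{-2}<\infty$. By Lemma 1 with $C=\emptyset$, $\nu$-a.e. $X$ is $\mathrm{EBI}$. By Claim 6, $\nu$-a.e. $X$ computes only sequences of dimension $0$. Both properties are $\nu$-conull, so some $X$ has both. A Martin-Löf random set has dimension at least $1$, so this $X$ computes none. $\blacksquare$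

## 11. Nearly exponential bounds and the proof of Theorem B

The second moment gives $\delta_\nu(n)\le2/n$, and so a bound $f(e)$ that is quadratic in $e$. For a bound near $\log_2e$ we need $\delta_\nu(n)$ to decay almost exponentially. For a finite set $G$ and $b\in\{0,1\}$ write $[G\equiv b]=\{X:X(a)=b\text{ for all }a\in G\}$, and $\mu(G\equiv b)$ for its measure under $\mu$. Expanding $\prod_{a\in G}\frac12(1+(-1)^b\chi_{\{a\}})$ gives, for $|G|=n$,
$$\mu(G\equiv b)=2^{-n}\sum_{S\subseteq G}(-1)^{b|S|}\hat\mu(S). \tag{3}$$
If degrees up to $n$ are under control, (3) and Cauchy–Schwarz give roughly $2^{-n/2}$. But seen from $R_j$ we control only degrees up to about $e_j$. For larger $n$ we use the other half of Lemma 5: one action multiplies probabilities by at most $2^{3m_j}$, which is a small loss if $n$ is much larger than $M_jm_j$. The gap between $e_j$ and $M_jm_j$ is covered because we ask for slightly less than exponential decay.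

**The rate $\varphi$.** We first turn $g_0$ into a decay rate that is subadditive. Let $n_e=\lfloor g_0(e)\log_2(e+2)\rfloor+1$. This is recursive, since $\lfloor k\log_2(e+2)\rfloor=\lfloor\log_2(e+2)^k\rfloor$, and it is nondecreasing and unbounded. Let $e(n)$ be the least $e$ with $n_e\ge n$, and put
$$g(n)=\max\big(4,\min(\lfloor\sqrt n\rfloor,\lfloor g_0(e(n))/4\rfloor)\big),\qquad\varphi(n)=n/g(n).$$
Then $g$ is recursive, nondecreasing and unbounded, and $g\ge4$. If $n\ge16$, then $g(n)\le\sqrt n$. If $g_0(e)\ge16$, then $g(n_e)\le g_0(e)/4$, as $e(n_e)\le e$. Consequently $\varphi(0)=0$, $\varphi(n)\le n/4$, $\varphi(n)\ge\sqrt n$ for $n\ge16$, and, because $g$ is nondecreasing,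
$$\varphi(n_1+n_2)=\frac{n_1}{g(n_1+n_2)}+\frac{n_2}{g(n_1+n_2)}\le\varphi(n_1)+\varphi(n_2).$$

**Further constraints.** Run the construction of Section 7 with these additional constraints on $(e_j,m_j)$:

* (C4) $e_j\ge2^{m_i}$ for all $i<j$;
* (C5) $e_j\,g(e_j)\ge48M_jm_j$;
* (C6) $2^{m_j}\ge16$, $2^{m_j}\ge24M_jm_j$, and $2^{m_j/2}\ge3\cdot2^{j+2}M_jm_j$.

We must check that such pairs exist; now $e_j$ has to grow with $m_j$. Let $e_j=\lfloor\kappa m_j\rfloor$ with $\kappa=\big(16s_jp_j^{M_j}\lceil\log_2(2p_j)\rceil\big)^{-1}$. Then
$$\log_2\big((2p_j)^{D_j(1)}\big)\le\lceil\log_2(2p_j)\rceil\,p_j^{M_j-1}\kappa m_j\le m_j/(16s_j),$$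
so $N_j\le\mathrm{const}\cdot2^{m_j/(16s_j)+m_j/(4s_j)}\le2^{m_j/(2s_j)}$ for large $m_j$, which is (C3). (C5) holds for large $m_j$ because $e_j\ge\kappa m_j-1$ and $g$ is unbounded. The remaining constraints hold for all large $m_j$ divisible by $4s_j$, since then $e_j$ is large too. All constraints can be checked effectively, so the construction is still recursive. Sections 8–10 used only (C1)–(C3), so Claims 1–7 remain valid.

**The exponents.** Let $\theta_j=1-2^{-j-1}$ and
$$H_j(n)=\begin{cases}n/2&n\le e_j\\\theta_j\varphi(n)&n>e_j,\end{cases}\qquad H_j^*(n)=\begin{cases}n/2&n\le2^{m_j}\\\theta_{j+1}\varphi(n)&n>2^{m_j}.\end{cases}$$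
$H_j$ is the decay we want seen from $R_j$, and $H_j^*$ is what the requirements above $j$ leave to $R_j$. Three facts are needed.

* $\theta_i\varphi(n)\le n/4\le n/2$ for all $i,n$. So $H_j^*\ge\theta_{j+1}\varphi$ and $H_j\ge\theta_j\varphi$.
* $H_j^*$ is subadditive. If $n_1+n_2\le2^{m_j}$, this is additivity of $n/2$. Otherwise $H_j^*(n_1+n_2)=\theta_{j+1}\varphi(n_1+n_2)\le\theta_{j+1}\varphi(n_1)+\theta_{j+1}\varphi(n_2)\le H_j^*(n_1)+H_j^*(n_2)$.
* If $R_j$ and $R_{j+1}$ are both initialized, then $H_{j+1}\ge H_j^*$. Indeed $e_{j+1}\ge2^{m_j}$ by (C4); for $n\le2^{m_j}$ both are $n/2$, for $2^{m_j}<n\le e_{j+1}$ we have $n/2\ge\theta_{j+1}\varphi(n)$, and for $n>e_{j+1}$ both are $\theta_{j+1}\varphi(n)$.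

**Claim 8.** After Step 1 of stage $t$, for every initialized $R_j$, $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$, finite $G\subseteq[l_j,\infty)$ with $|G|=n$, and $b\in\{0,1\}$:
$$\text{(i)}\ \ \nu_{t,\sigma}(G\equiv b)\le2^{3m_ja_j-H_j^*(n)},\qquad\text{(ii)}\ \ \nu_{t,\sigma}(G\equiv b)\le2^{-H_j(n)} .$$

*Proof.* Induct on $t$ and, for fixed $t$, downward on $j$.

**Step (i): the effect of $R_j$ itself by density, of the others by (ii).** If $R_j$ was initialized at stage $t$, then $l_j=L_t$, $a_j=0$, and $\nu_{t,\sigma}$ is uniform beyond $l_j$, so $\nu_{t,\sigma}(G\equiv b)=2^{-n}\le2^{-H_j^*(n)}$. By (R1) this covers the largest initialized index.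

Otherwise $R_{j+1}$ is initialized. Let $t_1\le t$ be the stage at which its current incarnation began, so $l_{j+1}=L_{t_1}$; here $t_1\ge1$, because stage $0$ initializes $R_0$. During stages $t_1,\dots,t-1$ only requirements of index $\ge j+1$ acted. So $\nu_t$ and $\nu_{t_1}$ agree on cylinders of length $\le l_{j+1}$, and $a_j$ did not change. Let $G_1=G\cap[l_j,l_{j+1})$ and $G_2=G\setminus G_1$, of sizes $n_1,n_2$. Decomposing $[\sigma]$ into cylinders $[\tau]$ with $|\tau|=l_{j+1}$ and using (ii) for $j+1$ at stage $t$ inside each $[\tau]$ of positive mass,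
$$\nu_{t,\sigma}(G\equiv b)=\sum_{\tau\equiv b\text{ on }G_1}\nu_{t,\sigma}(\tau)\,\nu_{t,\tau}(G_2\equiv b)\le\nu_{t_1,\sigma}(G_1\equiv b)\cdot2^{-H_{j+1}(n_2)}. \tag{4}$$
To bound the first factor, look at stage $t_1-1$. At its end exactly $R_0,\dots,R_j$ were initialized, since $R_{j+1}$ was the least uninitialized requirement at stage $t_1$. An action by $R_i$ leaves exactly $R_0,\dots,R_i$ initialized. So there are two cases.

* $R_j$ acted at stage $t_1-1$. Before this action its counter was $a_j-1$, where $a_j$ is the current value. The induction hypothesis (i) at stage $t_1-1$ and the density bound of Lemma 5 give $\nu_{t_1,\sigma}(G_1\equiv b)\le2^{3m_j}\cdot2^{3m_j(a_j-1)-H_j^*(n_1)}$. (If $V_\sigma=\emptyset$, the factor $2^{3m_j}$ is not even needed.)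
* Nobody acted at stage $t_1-1$. Then the largest initialized index after Step 1 was $j$, so $R_j$ was initialized at stage $t_1-1$, $\nu_{t_1}=\nu_{t_1-1}$, $a_j=0$, and $\nu_{t_1,\sigma}(G_1\equiv b)=2^{-n_1}\le2^{-H_j^*(n_1)}$.

In both cases the first factor in (4) is at most $2^{3m_ja_j-H_j^*(n_1)}$. Since $H_{j+1}\ge H_j^*$ and $H_j^*$ is subadditive, $\nu_{t,\sigma}(G\equiv b)\le2^{3m_ja_j-H_j^*(n_1)-H_j^*(n_2)}\le2^{3m_ja_j-H_j^*(n)}$.

**Step (ii): remove the factor $2^{3m_ja_j}$.** Recall $a_j\le M_j$. The case $n=0$ is trivial. The other cases are as follows.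

* $1\le n\le e_j$. Since $n\le e_j\le D_j(a_j)$, (3), Cauchy–Schwarz over the fewer than $2^n$ nonempty $S\subseteq G$, and Claim 2 give $\nu_{t,\sigma}(G\equiv b)\le2^{-n}(1+2^{n/2}/8)\le2^{-n/2}$. The last inequality says $2^{n/2}\ge\frac87$, which is true for $n\ge1$.
* $e_j<n<24M_jm_j$. Restricting to $e_j$ elements of $G$ gives, by the previous case, the bound $2^{-e_j/2}$. And $\theta_j\varphi(n)\le n/g(n)\le24M_jm_j/g(e_j)\le e_j/2$ by (C5).
* $24M_jm_j\le n\le2^{m_j}$ and $n>e_j$. By (i) the exponent is at most $3m_jM_j-n/2\le n/8-n/2=-3n/8\le-\varphi(n)\le-\theta_j\varphi(n)$.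
* $n>2^{m_j}$ and $n>e_j$. By (i) the exponent is at most $3m_jM_j-\theta_{j+1}\varphi(n)$. By (C6), $n\ge16$, so $\varphi(n)\ge\sqrt n$ and
$$(\theta_{j+1}-\theta_j)\varphi(n)\ge2^{-j-2}\sqrt n\ge2^{-j-2}2^{m_j/2}\ge3m_jM_j .$$
So the exponent is at most $-\theta_j\varphi(n)$.

As $2^{m_j}\ge24M_jm_j$ by (C6), these ranges cover all $n$. $\square$

**The bound on $\delta_\nu$.** Take $j=0$ and $\sigma=\emptyset$ in (ii). Here $l_0=0$, $\theta_0=\frac12$ and $H_0(n)\ge\frac12\varphi(n)$. Letting $t\to\infty$ and adding the cases $b=0,1$,
$$\delta_\nu(n)\le2^{\,1-n/(2g(n))}\qquad(n\ge1). \tag{5}$$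

*Proof of Theorem B.* Part 1 is Claim 6, and $\emptyset'$-computability is Claim 3. Given $X$ and $n\ge1$, one of $X,\bar X$ has $n$ elements, so $X$ is constant on some $F$ with $|F|=n$ and $\nu(\{X\})\le2/n$ by Claim 7. Hence $\nu$ is atomless.

For part 2 we apply Lemma 1 with the $n_e$ defined above. For almost all $e$ we have $g_0(e)\ge16$, so $g(n_e)\le g_0(e)/4$ and
$$\frac{n_e}{2g(n_e)}\ge\frac{2n_e}{g_0(e)}\ge2\log_2(e+2).$$
By (5), $\delta_\nu(n_e)\le2(e+2)^{-2}$ for almost all $e$, which is summable, and $\delta_\nu(n)\to0$ by Claim 7. So for every oracle $C$ and $\nu$-a.e. $X$, no infinite $W_e^C$ is included in $X$ or $\bar X$; for all but finitely many $e$, $W_e^C\subseteq X$ or $W_e^C\subseteq\bar X$ implies $|W_e^C|\le n_e-1\le g_0(e)\log_2(e+2)$; and $X$ is $\mathrm{EBI}$ relative to $C$ via a recursive $f$ with $f(e)=n_e-1$ for almost all $e$.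

Finally, the set of $X$ with all these properties is $\nu$-conull, so it includes a Borel set of measure $1$. Since $\nu$ is atomless, this Borel set is uncountable, and an uncountable Borel set has the size of the continuum. $\blacksquare$
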